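\title{Nonzero permanents from supports: a proof of Saxton's conjecture via logarithmic forms}

\begin{abstract}
Let $B$ be an $m\times n$ matrix over a field of characteristic $0$ such that, for every nonempty set $J$ of rows, at least $2|J|-1$ columns contain a nonzero entry of some row of $J$. We prove that $B$ has an $m\times m$ submatrix with nonzero permanent, as conjectured by Saxton. The proof expresses permanents as constant terms of Laurent polynomials, hence as integrals over a torus in the complement of a hyperplane arrangement, and produces a nonzero integral from the cohomology of logarithmic forms. We also prove a weighted version, show that the bound $2|J|-1$ is sharp, describe the behavior in positive characteristic, and deduce that the smallest essential cover of the cube $\{0,1\}^n$ by hyperplanes has exactly $\lceil n/2\rceil+1$ members.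
\end{abstract}

\section{Introduction}\label{sec:intro}

Write $[k]=\{1,\dots,k\}$. The \emph{permanent} of a square matrix $A=(A_{ji})$ of size $m$ is
\[
\operatorname{per}(A)=\sum_{\sigma\in S_m}\prod_{j=1}^m A_{j\sigma(j)} .
\]
Let $B$ be an $m\times n$ matrix over a field $F$. For $T\subseteq[n]$ let $B_T$ be the submatrix formed by all rows and the columns in $T$; the numbers $\operatorname{per}(B_T)$ with $|T|=m$ are the \emph{maximal permanents} of $B$. For $J\subseteq[m]$ let
\[
N(J)=\{i\in[n]: B_{ji}\neq0\text{ for some }j\in J\}.
\]
We ask which lower bounds on the sizes $|N(J)|$ force some maximal permanent to be nonzero, whatever the values of the nonzero entries are.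

A nonzero permanent has a nonzero term, and such a term matches the rows to distinct columns. So $|N(J)|\ge|J|$ is necessary, and by Hall's marriage theorem it is sufficient for real matrices with nonnegative entries. With signs, terms cancel: the matrix with rows $(1,1)$ and $(1,-1)$ has no zero entry and has permanent $0$. For determinants no number of additional columns repairs this, since all maximal minors of an all-ones matrix with two rows vanish. For permanents one more column does. The permanent of two columns $(a,b)$ and $(a',b')$ is the value $ab'+a'b$ of a nondegenerate symmetric bilinear form on the plane. Suppose that a real matrix with two rows has three nonzero columns $c_1,c_2,c_3$ and that all its maximal permanents vanish. Then $c_2$ and $c_3$ lie on the line $c_1^\perp$ and are orthogonal to each other, so $c_2=(a,b)$ satisfies $2ab=0$ and lies on a coordinate axis. That axis is $c_2^\perp$, so it contains every column, and one of the two rows is zero. Thus for two rows the right bounds are $|N(J)|\ge1$ for $|J|=1$ and $|N(J)|\ge3$ for $|J|=2$. For every $m\ge2$ there is a matrix with $2m-2$ nonzero columns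 whose maximal permanents all vanish, although $|N(J)|\ge 2|J|$ for all proper subsets $J$ (Proposition~\ref{prop:sharp}). This suggests the condition
\begin{equation}\label{eq:H}
|N(J)|\ge 2|J|-1\qquad\text{for all nonempty }J\subseteq[m].\tag{H}
\end{equation}
Saxton conjectured that every real matrix satisfying \eqref{eq:H} has a nonzero maximal permanent; see Araujo, Balogh and Mattos~\cite{ABM}. We prove the conjecture.

\begin{theorem}\label{thm:main}
Let $F$ be a field of characteristic $0$ and let $B\in F^{m\times n}$ satisfy \eqref{eq:H}. Then $\operatorname{per}(B_T)\ne0$ for some $T\subseteq[n]$ with $|T|=m$.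
\end{theorem}

The difficulty is that \eqref{eq:H} sees only the positions of the nonzero entries, while any particular polynomial in the entries may vanish. The proof therefore does not exhibit a nonzero permanent. It attaches to $B$ a Laurent polynomial $\Phi$ in $m-1$ variables and a family of related Laurent polynomials whose constant terms are linear combinations of maximal permanents (Section~\ref{sec:ct}). A constant term is the integral of a differential form over a torus, and such an integral does not change when an exact form is added. We show that the invariant form $\Omega_0$ of the torus, whose integral is nonzero, agrees up to an exact form with a form from our family. For two rows this is a dimension count on the projective line (Section~\ref{sec:two}). In general it is a statement about complexes of logarithmic forms on a resolution of a hyperplane arrangement; Section~\ref{sec:background} recalls the tools, among them theorems of Hironaka, Deligne and Brieskorn, and Section~\ref{sec:proof} gives the proof. The positions of the nonzero entries enter only through the orders of $\Phi$ along the poles of $\Omega_0$.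

Section~\ref{sec:complements} contains a version for repeated rows (Theorem~\ref{thm:weighted}), its sharpness (Proposition~\ref{prop:sharp}), the situation in characteristic $p$ (Proposition~\ref{prop:charp}), and the minimum size of an essential cover of the cube by hyperplanes (Corollary~\ref{cor:cover}). These results use Theorem~\ref{thm:main} only as a statement.

\section{Permanents as constant terms}\label{sec:ct}

\subsection{Reduction to $2m-1$ columns}

Condition \eqref{eq:H} says that almost every row can be given two columns of its own.

\begin{lemma}\label{lem:hall}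
Let $F$ be any field and $B\in F^{m\times n}$. Then $B$ satisfies \eqref{eq:H} if and only if there are a set $C$ of $2m-1$ columns and a map $\varphi\colon C\to[m]$ such that $B_{\varphi(i)i}\neq0$ for all $i\in C$, one fiber of $\varphi$ has one element, and every other fiber has two elements.
\end{lemma}

\begin{proof}
If $\varphi$ exists, then $N(J)\supseteq\varphi^{-1}(J)$ and $|\varphi^{-1}(J)|\ge2|J|-1$. Conversely, assume \eqref{eq:H}. Form a bipartite graph with left vertices $(j,\varepsilon)\in[m]\times\{1,2\}$ and right vertices $[n]\cup\{*\}$; join $(j,\varepsilon)$ to $*$ and to every $i$ with $B_{ji}\ne0$. A nonempty set $Y$ of left vertices that involves the rows in $J$ has $|N(J)|+1\ge2|J|\ge|Y|$ neighbors. By Hall's theorem some matching covers all $2m$ left vertices. Delete its edge at $*$, or an arbitrary edge if $*$ is unmatched. The remaining $2m-1$ edges define $C$ and $\varphi$.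
\end{proof}

To prove Theorem~\ref{thm:main} we may discard the columns outside $C$ and permute the rows. We may also take $F=\mathbb C$: the entries of $B$ generate a finitely generated extension of $\mathbb Q$, which embeds in $\mathbb C$, and an embedding of fields preserves both the sets $N(J)$ and the vanishing of permanents. For $m=1$ the theorem says that a nonzero row has a nonzero entry. So from now until the end of Section~\ref{sec:proof} we assume:
\begin{quote}
$m\ge2$, $r=m-1$, $n=2m-1$, $B\in\mathbb C^{m\times n}$, and $\varphi\colon[n]\to[m]$ satisfies $B_{\varphi(i)i}\ne0$ for all $i$, $|\varphi^{-1}(j)|=2$ for $j\le r$, and $|\varphi^{-1}(m)|=1$.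
\end{quote}
Let $S_i=\{j:B_{ji}\ne0\}$ be the support of column $i$; it contains $\varphi(i)$. The map $\varphi$ will be used only through the following inequality: for all integers $a_1,\dots,a_r$, with $a_m=0$,
\begin{equation}\label{eq:weights}
\sum_{i=1}^n\min_{j\in S_i}a_j\;\le\;\sum_{i=1}^n a_{\varphi(i)}\;=\;2\sum_{j=1}^r a_j .
\end{equation}

\subsection{A family of Laurent polynomials}

Attach to column $i$ the linear form $v_i=\sum_jB_{ji}z_j\neq0$ in variables $z_1,\dots,z_m$, and put $v_T=\prod_{i\in T}v_i$. Expanding the product shows that for $|T|=m$ the coefficient of $z_1\cdots z_m$ in $v_T$ is $\operatorname{per}(B_T)$. We dehomogenize by setting $z_m=1$. Let $u_1,\dots,u_r$ be coordinates on $\mathbb C^r$, put $u_m=1$, and define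
\[
h_i=\sum_{j\in S_i}B_{ji}u_j,\qquad h_T=\prod_{i\in T}h_i,\qquad u_Q=\prod_{q\in Q}u_q,\qquad \Phi=\frac{h_{[n]}}{u_1^2\cdots u_r^2}.
\]
Let $\operatorname{CT}(g)$ denote the constant term of a Laurent polynomial $g$ in $u_1,\dots,u_r$.

The function $\Phi$ is the natural one to attach to $\varphi$: choosing the term $u_{\varphi(i)}$ from each factor $h_i$ gives a nonzero contribution to $\operatorname{CT}(\Phi)$. The next lemma shows that $\operatorname{CT}(\Phi)\neq0$ would already prove the theorem. But other contributions may cancel this one. For the columns $(1,1)$, $(1,-1)$, $(1,0)$ we have $\Phi=(u_1+1)(u_1-1)u_1/u_1^2=u_1-u_1^{-1}$, with constant term $0$. So we need more functions. For $I\subseteq[n]$ and $Q\subseteq[r]$ with $|I|+|Q|=r$ put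
\begin{equation}\label{eq:gIQ}
g_{I,Q}=\Phi\cdot\frac{u_1\cdots u_r}{h_I\,u_Q}=\frac{h_{[n]\setminus I}}{u_1\cdots u_r\,u_Q}.
\end{equation}
This is a Laurent polynomial. At one extreme $g_{\emptyset,[r]}=\Phi$; at the other, the proof below gives $\operatorname{CT}(g_{I,\emptyset})=\operatorname{per}(B_{[n]\setminus I})$.

\begin{lemma}\label{lem:ct}
Each $\operatorname{CT}(g_{I,Q})$ is a linear combination of maximal permanents of $B$.
\end{lemma}

\begin{proof}
Let $T'=[n]\setminus I$. Since $n=2m-1$, we have $|T'|=2m-1-(r-|Q|)=m+|Q|$. The constant term $\gamma$ of $g_{I,Q}$ is the coefficient of $u_1\cdots u_r\,u_Q$ in $h_{T'}$. This monomial has degree $r+|Q|=|T'|-1$, so $\gamma$ is the coefficient of $z_1\cdots z_m\prod_{q\in Q}z_q$ in the homogeneous polynomial $v_{T'}$.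

Apply $\partial_Q=\prod_{q\in Q}\partial/\partial z_q$. It sends a monomial $z^e$ to $\prod_{q\in Q}e_q$ times $z^e/\prod_{q\in Q}z_q$. Hence $z_1\cdots z_m\prod_{q\in Q}z_q$ is the only monomial sent to a nonzero multiple of $z_1\cdots z_m$, the factor being $2^{|Q|}$, and the coefficient of $z_1\cdots z_m$ in $\partial_Qv_{T'}$ is $2^{|Q|}\gamma$. On the other hand, the product rule gives
\[
\partial_Qv_{T'}=\sum_{\psi}\Bigl(\prod_{q\in Q}B_{q\psi(q)}\Bigr)v_{T'\setminus\psi(Q)},
\]
where $\psi$ runs over the injective maps $Q\to T'$; two derivatives of one linear factor give $0$. Each set $T'\setminus\psi(Q)$ has $m$ elements. Comparing coefficients of $z_1\cdots z_m$,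
\[
\gamma=2^{-|Q|}\sum_{\psi}\Bigl(\prod_{q\in Q}B_{q\psi(q)}\Bigr)\operatorname{per}(B_{T'\setminus\psi(Q)}).\qedhere
\]
\end{proof}

\subsection{Constant terms as integrals}

Let
\[
U=\{u\in\mathbb C^r: u_1\cdots u_r\,h_{[n]}\ne0\},\qquad \Omega_0=\frac{du_1}{u_1}\wedge\dots\wedge\frac{du_r}{u_r}.
\]
The set $U$ is a nonempty affine variety, and $\Phi$ has neither zeros nor poles on it. We call an $r$-form on $U$ \emph{exact} if it equals $d\beta$ for a regular algebraic $(r-1)$-form $\beta$ on $U$.

\begin{lemma}\label{lem:torus}
Let $g$ be a Laurent polynomial in $u_1,\dots,u_r$. If $g\,\Omega_0-\Omega_0$ is exact on $U$, then $\operatorname{CT}(g)=1$.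
\end{lemma}

\begin{proof}
The form $\beta$ may have poles along the hyperplanes $h_i=0$, so we need a torus that avoids them. For $\rho\ge1$ let $\Gamma=\{|u_j|=\rho^{m-j},\ j=1,\dots,r\}$. On $\Gamma$ we have $|u_j|=\rho^{m-j}$ for all $j\in[m]$, including $j=m$. With $j_0=\min S_i$,
\[
|h_i|\ge \rho^{m-j_0-1}\Bigl(\rho\,|B_{j_0i}|-\sum_{j>j_0}|B_{ji}|\Bigr)\quad\text{on }\Gamma,
\]
which is positive for large $\rho$. Fix $\rho$ with $\Gamma\subset U$. Since $\Gamma$ is a compact manifold without boundary, Stokes' theorem gives $\int_\Gamma(g-1)\Omega_0=0$. In the coordinates $u_j=\rho^{m-j}e^{\mathrm i\theta_j}$ we have $\Omega_0=\mathrm i^r\,d\theta_1\wedge\dots\wedge d\theta_r$, so every nonconstant Laurent monomial integrates to $0$ against $\Omega_0$, and $\int_\Gamma(g-1)\Omega_0=(2\pi\mathrm i)^r(\operatorname{CT}(g)-1)$.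
\end{proof}

Everything now rests on the following statement.

\begin{proposition}\label{prop:key}
There is a linear combination $g$ of the functions $g_{I,Q}$ such that $g\,\Omega_0-\Omega_0$ is exact on $U$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
By Lemma~\ref{lem:torus}, $\operatorname{CT}(g)=1$. By Lemma~\ref{lem:ct}, $\operatorname{CT}(g)$ is a linear combination of maximal permanents of $B$, so one of them is nonzero.
\end{proof}

\section{The case of two rows}\label{sec:two}

We prove Proposition~\ref{prop:key} for $m=2$ in a way that contains every step of the general argument. Here $r=1$ and $n=3$. With $u=u_1$ we have $h_i=B_{1i}u+B_{2i}$, $\Phi=h_1h_2h_3/u^2$ and $\Omega_0=du/u$. Compactify $U$ to $\mathbb P^1$, let $E=\mathbb P^1\setminus U$, a finite set containing $0$ and $\infty$, and let $\lambda_x=\operatorname{ord}_x\Phi$ for $x\in E$. Then $\sum_x\lambda_x=0$.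

For an integer vector $c=(c_x)_{x\in E}$ let $V^0(c)$ be the space of rational functions $f$ regular on $U$ with $\operatorname{ord}_xf\ge c_x$, and let $V^1(c)$ be the space of rational $1$-forms $\eta$ regular on $U$ with $\operatorname{ord}_x\eta\ge c_x-1$. Then $d$ maps $V^0(c)$ to $V^1(c)$. A line bundle of degree $k\ge-1$ on $\mathbb P^1$ has a $(k+1)$-dimensional space of sections, and $\Omega^1_{\mathbb P^1}$ has degree $-2$. So for $\sum_xc_x\le0$,
\begin{equation}\label{eq:dims}
\dim V^0(c)=1-\sum_xc_x,\qquad \dim V^1(c)=|E|-1-\sum_xc_x .
\end{equation}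

\emph{The forms we want to reach.} The space $V^1(0)$ of forms with at most simple poles on $E$ has dimension $|E|-1$, and the forms $du/(u-x)$ with $x\in E\setminus\{\infty\}$ are a basis of it, being independent by their residues. Multiplication by $\Phi$ maps $V^1(0)$ onto $V^1(\lambda)$. We have $\Phi\,du/u=g_{\emptyset,\{1\}}\Omega_0$, and if $x\ne0$ is the root of $h_i$, then $\Phi\,du/(u-x)=B_{1i}\,g_{\{i\},\emptyset}\,\Omega_0$. So it suffices to show that $\Omega_0$ lies in $V^1(\lambda)$ up to an exact form.

\emph{The obstacle.} A form in $V^1(\lambda)$ vanishes to order $\lambda_x-1$ at a root $x$ of $\Phi$, and $\Omega_0$ does not when $\lambda_x\ge2$. In a local coordinate $t$ at $x$ we have $d(t^a)=a\,t^{a-1}dt$, so subtracting exact forms can raise the order of vanishing from $a-1$ to $a$ when $a\neq0$. For $a=0$ it cannot: a residue is not removed by an exact form. We therefore lower the conditions $\lambda_x$ as far as possible without crossing $0$, and put $\mu_x=\min(\lambda_x,1)$.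

\emph{The hypothesis.} The form $\Omega_0$ has simple poles at $0$ and $\infty$ and is regular elsewhere. The second row has a nonzero entry and the first row has at least two, so
\[
\lambda_0=\#\{i:B_{2i}=0\}-2\le0,\qquad \lambda_\infty=2-\#\{i:B_{1i}\neq0\}\le0 .
\]
Hence $\mu_x-1\le-1$ for $x\in\{0,\infty\}$, while $\mu_x-1\le0$ for all $x$. This means $\Omega_0\in V^1(\mu)$.

\emph{The count.} The map $d\colon V^0(\mu)/V^0(\lambda)\to V^1(\mu)/V^1(\lambda)$ is injective. Indeed, let $0\neq f\in V^0(\mu)$ with $df\in V^1(\lambda)$. If $\lambda_x\le1$, then $\operatorname{ord}_xf\ge\mu_x=\lambda_x$. If $\lambda_x\ge2$, then $f(x)=0$, so $\operatorname{ord}_xf=\operatorname{ord}_xdf+1\ge\lambda_x$. Thus $f\in V^0(\lambda)$. By \eqref{eq:dims} both quotients have dimension $-\sum_x\mu_x$, so the map is onto, and $\Omega_0\in V^1(\lambda)+dV^0(\mu)$. This proves Proposition~\ref{prop:key} for $m=2$.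

\begin{example}\label{ex:ones}
Let all entries of $B$ be $1$. Then $\Phi=(u+1)^3/u^2$, so $(\lambda_0,\lambda_{-1},\lambda_\infty)=(-2,3,-1)$ and $\mu=(-2,1,-1)$. We have
\[
\Phi\,\frac{du}{u}-\Phi\,\frac{du}{u+1}=\frac{(u+1)^2}{u^3}\,du=\frac{du}{u}+d\Bigl(-\frac2u-\frac1{2u^2}-\frac32\Bigr),
\]
and the primitive equals $-(u+1)(3u+1)/(2u^2)\in V^0(\mu)$.
\end{example}

\begin{example}\label{ex:order}
The row with a single column must come last. Let $B$ have rows $(0,0,1)$ and $(1,1,1)$. It satisfies \eqref{eq:H}, but the first row has only one nonzero entry. Now $\Phi=(u+1)/u^2$ has $\lambda_\infty=1$, and $V^1(\lambda)$ is spanned by $(u+1)\,du/u^3$ and $du/u^2$. Both have residue $0$ at $u=0$, so $\Omega_0$ is not in $V^1(\lambda)$ up to an exact form. After the rows are exchanged, $\lambda_0=0$ and $\lambda_\infty=-1$, and the argument applies.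
\end{example}

For $r\ge2$ the hyperplanes meet, and orders along them no longer control forms near the intersections. We shall pass to a compactification whose boundary has normal crossings. The spaces $V^0(c)\to V^1(c)$ become a complex of sheaves, the injectivity step becomes a local quasi-isomorphism (Lemma~\ref{lem:qis}), and the dimension formulas become a vanishing theorem (Lemma~\ref{lem:vanishing}).

\section{Logarithmic forms and hypercohomology}\label{sec:background}

All varieties are over $\mathbb C$, and sheaves are taken in the Zariski topology.

\subsection{Resolution}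
View $\mathbb C^r$ as the chart $z_m\ne0$ of $\mathbb P^r$, with $u_j=z_j/z_m$. The complement of $U$ in $\mathbb P^r$ is a union of hyperplanes. By Hironaka's theorem on embedded resolution there are a smooth projective variety $X$ and a birational morphism $\pi\colon X\to\mathbb P^r$ that is an isomorphism over $U$, such that $E=X\setminus\pi^{-1}(U)$ is a divisor with \emph{simple normal crossings}. This means that the irreducible components $E_\alpha$ of $E$ are smooth, and that every closed point of $X$ has an open neighborhood $V$ with regular functions $t_1,\dots,t_r$ such that $dt_1,\dots,dt_r$ is a basis of $\Omega^1_X$ on $V$ and, for some $e\ge0$, the functions $t_1,\dots,t_e$ are equations for the distinct components of $E$ that meet $V$. We call $(V;t_1,\dots,t_r)$ an \emph{adapted chart}. We identify $\pi^{-1}(U)$ with $U$, and rational functions and forms on $\mathbb C^r$ with their pullbacks to $X$. We write $\operatorname{ord}_\alpha$ for the order of vanishing along $E_\alpha$ of a rational function or of a rational $r$-form.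

\subsection{Logarithmic forms}
The sheaf $\Omega^p_X(\log E)$ is the locally free sheaf of rational $p$-forms that, in an adapted chart, has as a basis the $p$-fold wedge products of
\begin{equation}\label{eq:logbasis}
\frac{dt_1}{t_1},\dots,\frac{dt_e}{t_e},\ dt_{e+1},\dots,dt_r .
\end{equation}
These basis forms are closed, and $df$ is logarithmic for regular $f$, so $d$ maps $\Omega^p_X(\log E)$ to $\Omega^{p+1}_X(\log E)$. In top degree, $\Omega^r_X(\log E)$ consists of the $r$-forms with at most simple poles along $E$. If a rational function $f$ has no zeros or poles on $U$, then locally $f$ is a unit times $t_1^{c_1}\cdots t_e^{c_e}$, and so $d\log f=df/f$ is a global section of $\Omega^1_X(\log E)$.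

\subsection{Hypercohomology}
Let $\mathcal K$ be a bounded complex of sheaves of $\mathbb C$-vector spaces on a variety $Y$. A morphism of such complexes is a \emph{quasi-isomorphism} if it induces isomorphisms on cohomology sheaves; an inclusion is one exactly when the quotient complex is exact, which can be checked locally. The \emph{hypercohomology} $\mathbb H^k(Y,\mathcal K)$ is the cohomology of $\Gamma(Y,\mathcal I^\bullet)$ for a quasi-isomorphism from $\mathcal K$ to a bounded below complex $\mathcal I^\bullet$ of injective sheaves. We use three properties.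
\begin{enumerate}
\item[(F1)] A quasi-isomorphism induces isomorphisms on hypercohomology.
\item[(F2)] There is a map $H^k(\Gamma(Y,\mathcal K^\bullet))\to\mathbb H^k(Y,\mathcal K)$, compatible with morphisms of complexes and with restriction to open subsets. In particular, if $\mathcal K^{r+1}=0$, then every global section of $\mathcal K^r$ has a class in $\mathbb H^r(Y,\mathcal K)$.
\item[(F3)] There is a spectral sequence $E_1^{pq}=H^q(Y,\mathcal K^p)\Rightarrow\mathbb H^{p+q}(Y,\mathcal K)$. If $H^q(Y,\mathcal K^p)=0$ for all $p$ and all $q>0$, the map in (F2) is an isomorphism.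
\end{enumerate}
Coherent sheaves on an affine variety have no higher cohomology, so (F3) gives
\begin{equation}\label{eq:affine}
\mathbb H^r(U,\Omega_U^\bullet)=\Gamma(U,\Omega^r_U)\big/d\,\Gamma(U,\Omega^{r-1}_U).
\end{equation}

\subsection{The theorems of Deligne and Brieskorn}
Let $H^k(U,\mathbb C)$ be the cohomology of the complex manifold $U$, computed by de Rham classes of closed forms.

\emph{Deligne's theorem} \cite[3.2.13--14]{Deligne}: the spectral sequence
\[
E_1^{pq}=H^q(X,\Omega^p_X(\log E))\Rightarrow H^{p+q}(U,\mathbb C)
\]
degenerates at $E_1$. (By GAGA, the groups on the left are the same in the algebraic and in the analytic category.) Consequently global logarithmic forms are closed, the map $H^0(X,\Omega^k_X(\log E))\to H^k(U,\mathbb C)$ that sends a form to its de Rham class is injective, and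
\begin{equation}\label{eq:hodge}
\dim H^k(U,\mathbb C)=\sum_{p+q=k}\dim H^q(X,\Omega^p_X(\log E)).
\end{equation}

\emph{Brieskorn's theorem}: if $U$ is the complement in $\mathbb C^r$ of finitely many affine hyperplanes, with equations $H=0$ for $H$ in a finite set $\mathcal A$ of polynomials of degree one, then $H^k(U,\mathbb C)$ is spanned by the classes of the $k$-fold wedge products of the forms $d\log H$ with $H\in\mathcal A$.

For our $U$ we fix $\mathcal A$ as follows. It contains $u_1,\dots,u_r$, and for each further hyperplane of the form $\{h_i=0\}$ it contains exactly one $h_i$ defining it. (If $S_i=\{m\}$, then $h_i$ is a nonzero constant and defines no hyperplane.)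

\begin{lemma}\label{lem:vanishing}
For every $p$, the space $H^0(X,\Omega^p_X(\log E))$ is spanned by the $p$-fold wedge products of the forms $d\log H$ with $H\in\mathcal A$, and $H^q(X,\Omega^p_X(\log E))=0$ for all $q>0$.
\end{lemma}

\begin{proof}
No $H\in\mathcal A$ has a zero or pole on $U$, so the $k$-fold wedge products span a subspace $W^k$ of $H^0(X,\Omega^k_X(\log E))$. The map $H^0(X,\Omega^k_X(\log E))\to H^k(U,\mathbb C)$ is injective by Deligne's theorem, and its restriction to $W^k$ is surjective by Brieskorn's theorem. Hence the map is bijective and $W^k$ is the whole space. In \eqref{eq:hodge} the term with $q=0$ then equals the left side, so all terms with $q>0$ vanish, for every $k$.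
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:proof}

Put $\lambda_\alpha=\operatorname{ord}_\alpha\Phi$. Since $\Phi$ has no zeros or poles on $U$, its divisor on $X$ is $\sum_\alpha\lambda_\alpha E_\alpha$.

\subsection{The poles of $\Omega_0$}

We have no explicit description of the divisors $E_\alpha$, and in general $\operatorname{ord}_\alpha h_i$ depends on the values of the entries of $B$, because the terms of $h_i$ may cancel along $E_\alpha$. The point of the next lemma is that no cancellation occurs along those $E_\alpha$ on which $\Omega_0$ has a pole. These are the only divisors on which we need to bound $\lambda_\alpha$.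

\begin{lemma}\label{lem:poles}
The form $\Omega_0$ has at most a simple pole along each $E_\alpha$. If it has a pole along $E_\alpha$, then $\lambda_\alpha\le0$.
\end{lemma}

\begin{proof}
The first claim holds because $\Omega_0$ is a wedge product of the logarithmic forms $d\log u_j$. Fix $\alpha$ such that $\Omega_0$ has a pole along $E_\alpha$. Let $R$ be the local ring of $X$ at the generic point of $E_\alpha$. It is a discrete valuation ring with valuation $\operatorname{ord}_\alpha$ and residue field $\mathbb C(E_\alpha)$; let $t$ be a uniformizer, and write $\bar f$ for the restriction of $f\in R$ to $E_\alpha$. In this proof ``regular'' means regular at the generic point of $E_\alpha$. Put $a_j=\operatorname{ord}_\alpha u_j$ for $j\in[m]$, so that $a_m=0$, and let $a=(a_1,\dots,a_r)$.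

\emph{Step 1: monomial coordinates adapted to $E_\alpha$.} If $a=0$, every $u_j$ is a unit of $R$ and $\Omega_0$ is regular. So $a\neq0$, and $a=cb$ with $c\ge1$ an integer and $b\in\mathbb Z^r$ primitive. The homomorphism $\kappa\mapsto\langle b,\kappa\rangle$ maps $\mathbb Z^r$ onto $\mathbb Z$. Choose $\kappa^1$ with $\langle b,\kappa^1\rangle=1$ and a basis $\kappa^2,\dots,\kappa^r$ of the kernel; then $\kappa^1,\dots,\kappa^r$ is a basis of $\mathbb Z^r$. Put $y_k=u^{\kappa^k}$, a Laurent monomial in $u_1,\dots,u_r$ of order $\langle a,\kappa^k\rangle$. Thus $y_2,\dots,y_r$ are units of $R$, and $y_1=t^c\epsilon$ with $\epsilon$ a unit. The matrix of the $\kappa^k$ has determinant $\pm1$, so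
\[
\pm\Omega_0=d\log y_1\wedge\omega=c\,\frac{dt}{t}\wedge\omega+d\log\epsilon\wedge\omega,\qquad \omega=d\log y_2\wedge\dots\wedge d\log y_r ,
\]
where $\omega$ is regular, and $\omega=1$ if $r=1$.

\emph{Step 2: $\bar y_2,\dots,\bar y_r$ are algebraically independent over $\mathbb C$.} A regular form that restricts to $0$ on $E_\alpha$ can be written as $t\omega'+dt\wedge\omega''$ with $\omega',\omega''$ regular. If $\omega$ were of this kind, then $(dt/t)\wedge\omega=dt\wedge\omega'$ would be regular, and so would $\Omega_0$. Hence $d\bar y_2\wedge\dots\wedge d\bar y_r\ne0$ on $E_\alpha$. Suppose that $P(\bar y_2,\dots,\bar y_r)=0$ for a nonzero polynomial $P$, chosen of minimal degree. Then $P$ is not constant, so some partial derivative $\partial_kP$ is a nonzero polynomial of smaller degree, and $\partial_kP(\bar y)\ne0$. Differentiating the relation gives $\sum_k\partial_kP(\bar y)\,d\bar y_k=0$, a nontrivial linear dependence over $\mathbb C(E_\alpha)$, which contradicts the nonvanishing of the wedge product.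

\emph{Step 3: $\operatorname{ord}_\alpha h_i=\min_{j\in S_i}a_j$ for every $i$.} Let $S'\subseteq S_i$ be the set of indices at which the minimum is attained, and fix $j_0\in S'$. All quotients $u_j/u_{j_0}$ with $j\in S_i$ lie in $R$, and those with $j\notin S'$ restrict to $0$ on $E_\alpha$. For $j\in S'$ the quotient is a Laurent monomial $u^\kappa$ with $\langle a,\kappa\rangle=a_j-a_{j_0}=0$. So $\kappa$ is an integer combination of $\kappa^2,\dots,\kappa^r$, and $u_j/u_{j_0}$ is a Laurent monomial in $y_2,\dots,y_r$; different $j$ give different $\kappa$, hence different monomials. Therefore the restriction of $h_i/u_{j_0}$ to $E_\alpha$ is a linear combination, with the nonzero coefficients $B_{ji}$ for $j\in S'$, of distinct Laurent monomials in $\bar y_2,\dots,\bar y_r$. It is nonzero by Step 2, so $h_i/u_{j_0}$ is a unit of $R$.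

\emph{Step 4.} By Step 3 and \eqref{eq:weights},
\[
\lambda_\alpha=\sum_{i=1}^n\min_{j\in S_i}a_j-2\sum_{j=1}^ra_j\le0.\qedhere
\]
\end{proof}

\subsection{Twisted logarithmic complexes}

For an integer vector $c=(c_\alpha)$ let
\[
\mathcal K(c)^p=\Omega^p_X(\log E)\otimes\mathcal O_X\Bigl(-\sum_\alpha c_\alpha E_\alpha\Bigr),
\]
regarded as a sheaf of rational $p$-forms. In an adapted chart let $t^c$ be the monomial in $t_1,\dots,t_e$ that defines $\sum_\alpha c_\alpha E_\alpha$; the sections of $\mathcal K(c)^p$ are the forms $t^c\theta$ with $\theta$ logarithmic. Since $d(t^c\theta)=t^c(d\log t^c\wedge\theta+d\theta)$, the sheaves $\mathcal K(c)^p$ form a complex $\mathcal K(c)$ under $d$. It restricts to $\Omega_U^\bullet$ on $U$, and $\mathcal K(c')\subseteq\mathcal K(c)$ when $c'\ge c$ coordinatewise. For $r=1$ its global sections are the spaces $V^0(c)$ and $V^1(c)$ of Section~\ref{sec:two}. The following lemma generalizes the formula $d(t^a)=a\,t^{a-1}dt$. Let $1_\beta$ be the vector with entry $1$ at $\beta$ and $0$ elsewhere.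

\begin{lemma}\label{lem:qis}
If $c_\beta\ne0$, then the inclusion $\mathcal K(c+1_\beta)\subseteq\mathcal K(c)$ is a quasi-isomorphism.
\end{lemma}

\begin{proof}
We show that the quotient complex $\mathcal Q$ is exact. It vanishes outside $E_\beta$. Near a closed point of $E_\beta$ take an adapted chart with $E_\beta=\{t_1=0\}$. Let $\partial_1,\dots,\partial_r$ be the vector fields dual to $dt_1,\dots,dt_r$, and put $\xi=t_1\partial_1$. The contraction $\iota_\xi$ sends $dt_1/t_1$ to $1$ and the other forms in \eqref{eq:logbasis} to $0$. It is linear over functions, so it preserves $\mathcal K(c)$ and $\mathcal K(c+1_\beta)$ and acts on $\mathcal Q$.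

Let $L_\xi=d\iota_\xi+\iota_\xi d$. This is a derivation of degree $0$ of the algebra of rational forms, and $L_\xi f=\xi(f)$ for functions $f$. If $\omega$ is a wedge product of forms in \eqref{eq:logbasis}, then $\iota_\xi\omega$ is $0$ or, up to sign, another such product; so $\omega$ and $\iota_\xi\omega$ are closed and $L_\xi\omega=0$. Moreover $\xi(t^c)=c_\beta t^c$. Local sections of $\mathcal K(c)$ are sums of forms $t^cf\omega$ with $f$ regular, and
\[
L_\xi(t^cf\omega)=c_\beta\,t^cf\omega+t^c\,t_1\,\partial_1(f)\,\omega .
\]
The last term lies in $\mathcal K(c+1_\beta)$. So on $\mathcal Q$ we have $d\iota_\xi+\iota_\xi d=c_\beta$, and every local section $s$ of $\mathcal Q$ with $ds=0$ equals $d(c_\beta^{-1}\iota_\xi s)$.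
\end{proof}

\subsection{Conclusion}

As for two rows, put $\mu_\alpha=\min(\lambda_\alpha,1)$. The form $\Omega_0$ lives in $\mathcal K(\mu)$, the forms $g_{I,Q}\,\Omega_0$ come from $\mathcal K(\lambda)$, and Lemma~\ref{lem:qis} connects the two complexes.

\emph{(i) $\Omega_0$ is a global section of $\mathcal K(\mu)^r$.} The sections of $\mathcal K(\mu)^r$ are the $r$-forms regular on $U$ with $\operatorname{ord}_\alpha\ge\mu_\alpha-1$. If $\lambda_\alpha\le0$, then $\mu_\alpha-1\le-1$, and a simple pole is allowed. If $\lambda_\alpha\ge1$, then $\mu_\alpha-1=0$, and $\Omega_0$ has no pole along $E_\alpha$ by Lemma~\ref{lem:poles}.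

\emph{(ii) The map $\mathbb H^r(X,\mathcal K(\lambda))\to\mathbb H^r(X,\mathcal K(\mu))$ is an isomorphism.} One passes from $\lambda$ to $\mu$ by lowering one coordinate by $1$ at a time. A coordinate $\alpha$ is lowered only if $\lambda_\alpha\ge2$, and then its new values are $\lambda_\alpha-1,\dots,1$, all nonzero. So $\mathcal K(\lambda)\subseteq\mathcal K(\mu)$ is a composition of inclusions as in Lemma~\ref{lem:qis}, and (F1) applies.

\emph{(iii) Every class in $\mathbb H^r(X,\mathcal K(\lambda))$ is the class of a global section of $\mathcal K(\lambda)^r$.} Because the divisor of $\Phi$ is $\sum_\alpha\lambda_\alpha E_\alpha$, multiplication by $\Phi$ is an isomorphism of sheaves $\Omega^p_X(\log E)\to\mathcal K(\lambda)^p$ for each $p$. It does not commute with $d$, but (F3) only requires the vanishing of $H^q(X,\mathcal K(\lambda)^p)$ for $q>0$, and this follows from Lemma~\ref{lem:vanishing}.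

\emph{(iv) Every global section of $\mathcal K(\lambda)^r$ is $g\,\Omega_0$ for a linear combination $g$ of the $g_{I,Q}$.} By Lemma~\ref{lem:vanishing} such a section is a linear combination of forms $\Phi\,d\log H_1\wedge\dots\wedge d\log H_r$ with $H_1,\dots,H_r\in\mathcal A$, and we may assume that the $H_k$ are distinct, since otherwise the form is $0$. Then $\{H_1,\dots,H_r\}=\{u_q:q\in Q\}\cup\{h_i:i\in I\}$ with $Q\subseteq[r]$, $I\subseteq[n]$ and $|I|+|Q|=r$. Each $H_k$ has degree one, so $dH_1\wedge\dots\wedge dH_r=\gamma\,du_1\wedge\dots\wedge du_r$ for a constant $\gamma$, and by \eqref{eq:gIQ}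
\[
\Phi\,d\log H_1\wedge\dots\wedge d\log H_r=\gamma\,\Phi\,\frac{u_1\cdots u_r}{h_I\,u_Q}\,\Omega_0=\gamma\,g_{I,Q}\,\Omega_0 .
\]

By (i), $\Omega_0$ has a class in $\mathbb H^r(X,\mathcal K(\mu))$. By (ii)--(iv) and the compatibility in (F2), there is a linear combination $g$ of the $g_{I,Q}$ such that $g\,\Omega_0$ has the same class in $\mathbb H^r(X,\mathcal K(\mu))$. Restrict to $U$, where $\mathcal K(\mu)$ becomes $\Omega^\bullet_U$. The class of $g\,\Omega_0-\Omega_0$ in $\mathbb H^r(U,\Omega^\bullet_U)$ is zero, so this form is exact by \eqref{eq:affine}. This proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:main}. \qed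

\section{Repeated rows, sharpness, characteristic $p$, and covers of the cube}\label{sec:complements}

It is convenient to collect all maximal permanents into one element. For a field $F$ let
\[
A=F[x_1,\dots,x_n]/(x_1^2,\dots,x_n^2),
\]
which has as a basis the monomials $x_T=\prod_{i\in T}x_i$ for $T\subseteq[n]$. To row $j$ of $B$ attach $l_j=\sum_iB_{ji}x_i\in A$. Expanding the product, in which a repeated variable gives $0$, we find
\[
l_1\cdots l_m=\sum_{|T|=m}\operatorname{per}(B_T)\,x_T .
\]
So Theorem~\ref{thm:main} says that $l_1\cdots l_m\ne0$ in $A$ when $\operatorname{char}F=0$ and \eqref{eq:H} holds. For a single form $l=\sum_ic_ix_i$ the same expansion gives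
\begin{equation}\label{eq:power}
l^k=k!\sum_{|T|=k}\Bigl(\prod_{i\in T}c_i\Bigr)x_T .
\end{equation}

\subsection{Repeated rows}

Applied to a row repeated $k$ times, \eqref{eq:H} asks for $2k-1$ nonzero entries, while \eqref{eq:power} shows that in characteristic $0$ already $k$ nonzero entries give $l^k\neq0$. The following theorem charges $k+1$ instead of $2k$ for such a row. For $k_1=\dots=k_s=1$ it is Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:weighted}
Let $\operatorname{char}F=0$, $B\in F^{s\times n}$ and $k_1,\dots,k_s\ge1$. If $|N(J)|\ge\sum_{j\in J}(k_j+1)-1$ for all nonempty $J\subseteq[s]$, then $l_1^{k_1}\cdots l_s^{k_s}\ne0$ in $A$.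
\end{theorem}

The missing columns are supplied by new variables that enlarge the supports but do not change the product. The model case is $(l+w)(l-w)=l^2$ when $w^2=0$.

\begin{lemma}\label{lem:telescoping}
Let $R$ be a commutative ring, $k\ge1$, and $w_1,\dots,w_{k-1}\in R$ with $w_c^2=0$. For $1\le a\le k$ put $\eta_a=-(a-1)w_{a-1}+\sum_{c=a}^{k-1}w_c$, where the first term is absent for $a=1$. Then $\prod_{a=1}^k(l+\eta_a)=l^k$ for every $l\in R$.
\end{lemma}

\begin{proof}
Induct on $k$; for $k=1$ we have $\eta_1=0$. Let $k\ge2$ and $w=w_{k-1}$. For $a\le k-1$ we have $\eta_a=\eta_a'+w$, where the $\eta'_a$ are the elements formed for $k-1$ from $w_1,\dots,w_{k-2}$, and $\eta_k=-(k-1)w$. By induction, applied to $l+w$, the first $k-1$ factors have product $(l+w)^{k-1}=l^{k-1}+(k-1)l^{k-2}w$. Multiplying by $l-(k-1)w$ gives $l^k+(k-1)l^{k-1}w-(k-1)l^{k-1}w=l^k$.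
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weighted}]
Adjoin to $A$ new variables $w_{j,c}$ of square zero, for $j\in[s]$ and $1\le c\le k_j-1$, and call the larger ring $A'$. For $1\le a\le k_j$ let $l_{j,a}=l_j+\eta_{j,a}$, where $\eta_{j,a}$ is formed from $w_{j,1},\dots,w_{j,k_j-1}$ as in Lemma~\ref{lem:telescoping}. Then $\prod_{j,a}l_{j,a}=\prod_jl_j^{k_j}$ in $A'$. By Theorem~\ref{thm:main} it suffices to verify \eqref{eq:H} for the matrix $B'$ whose rows are the coefficient vectors of the $l_{j,a}$.

Take a nonempty set of rows of $B'$, consisting of $a_j\ge1$ of the rows $l_{j,a}$ for $j\in J$ and none for $j\notin J$. Among the old columns these rows meet exactly those in $N(J)$. Fix $j\in J$ and let $a$ be the smallest index of a chosen row $l_{j,a}$. The variable $w_{j,c}$ occurs in $\eta_{j,a}$ exactly when $c\ge\max(a-1,1)$; for $c=a-1$ this uses $\operatorname{char}F=0$. If $a=1$, these are $k_j-1\ge a_j-1$ new columns. If $a\ge2$, these are $k_j-a+1$ new columns, and $k_j-a+1\ge a_j$ because the chosen indices lie in $\{a,\dots,k_j\}$. New columns for different $j$ are different. So the number of columns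 met is at least
\[
\sum_{j\in J}(k_j+1)-1+\sum_{j\in J}(a_j-1)=\sum_{j\in J}(k_j+a_j)-1\ge2\sum_{j\in J}a_j-1.\qedhere
\]
\end{proof}

\subsection{Sharpness}

\begin{proposition}\label{prop:sharp}
Let $s\ge2$, $k_0,\dots,k_{s-1}\ge1$ and $K=\sum_jk_j$. There is a rational matrix with rows $0,\dots,s-1$ and $n=K+s-2$ columns, all nonzero, that satisfies the condition of Theorem~\ref{thm:weighted} for all proper nonempty $J$, fails it by exactly one for the full set of rows, and has $\prod_jl_j^{k_j}=0$. In particular, for every $m\ge2$ the bound $2|J|-1$ in \eqref{eq:H} cannot be relaxed to $2|J|-2$, even for $J=[m]$ only.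
\end{proposition}

\begin{proof}
Partition the $n$ columns into sets $D_1,\dots,D_{s-1}$ with $|D_1|=M:=k_0+k_1$ and $|D_j|=k_j+1$ for $j\ge2$; the sizes add up to $K+s-2$. For $j\ge1$ let $l_j=\sum_{i\in D_j}x_i$. Let $l_0=\sigma_1+\dots+\sigma_{s-1}$, where $\sigma_j$ is a linear form in the variables of $D_j$ with the following coefficients: for $j\ge2$ they are $1,\dots,1,-k_j$; for $j=1$ they are $1$, taken $M-1$ times, and $-\binom{M-1}{k_0}\big/\binom{M-1}{k_0-1}$, which is nonzero because $1\le k_0\le M-1$. All coefficients of $l_0$ are nonzero.

\emph{The product vanishes.} For $j\ge2$, formula \eqref{eq:power} shows that $\sigma_jl_j^{k_j}$ is $k_j!\,x_{D_j}$ times the sum of the coefficients of $\sigma_j$, which is $k_j-k_j=0$. In the expansion of $l_0^{k_0}$ every term other than $\sigma_1^{k_0}$ contains some $\sigma_j$ with $j\ge2$, so $\prod_jl_j^{k_j}=\sigma_1^{k_0}l_1^{k_1}\prod_{j\ge2}l_j^{k_j}$. By \eqref{eq:power} again, $\sigma_1^{k_0}l_1^{k_1}=k_0!\,k_1!\,e\,x_{D_1}$, where $e$ is the elementary symmetric polynomial of degree $k_0$ in the coefficients of $\sigma_1$. Splitting the $k_0$-subsets according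 to whether they contain the last coefficient,
\[
e=\binom{M-1}{k_0}-\frac{\binom{M-1}{k_0}}{\binom{M-1}{k_0-1}}\binom{M-1}{k_0-1}=0 .
\]

\emph{The supports.} If $0\notin J$, then $|N(J)|=\sum_{j\in J}|D_j|\ge\sum_{j\in J}(k_j+1)$, since $|D_1|\ge k_1+1$. If $0\in J$, then $|N(J)|=n=\sum_{j=0}^{s-1}(k_j+1)-2$. For proper $J$ this is at least $\sum_{j\in J}(k_j+1)$, because an omitted row contributes $k_j+1\ge2$ to the full sum. For the full set it is one less than Theorem~\ref{thm:weighted} requires. The last assertion is the case $s=m$ with all $k_j=1$.
\end{proof}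

For $s=2$ and $k_0=k_1=1$ this is the matrix with rows $(1,-1)$ and $(1,1)$ from the introduction.

\subsection{Positive characteristic}

\begin{proposition}\label{prop:charp}
Fix $m$. The statement of Theorem~\ref{thm:main} for matrices with $m$ rows fails over every field of characteristic $p$ with $0<p\le m$. For all but finitely many primes $p$ it holds over all fields of characteristic $p$.
\end{proposition}

\begin{proof}
Let $0<p\le m$ and $n=(2p-1)+2(m-p)$. Let each of the first $p$ rows have entries $1$ in the first $2p-1$ columns and $0$ elsewhere. Distribute the remaining columns in pairs among the other $m-p$ rows, and let each such row have entries $1$ in its pair and $0$ elsewhere. A set $J$ with $a$ rows of the first kind and $b$ of the second has $|N(J)|=2b$ if $a=0$, and $|N(J)|=2p-1+2b\ge2(a+b)-1$ if $a\ge1$. So \eqref{eq:H} holds. But $l_1\cdots l_p=l_1^p=0$ by \eqref{eq:power}, since $p!=0$, and all maximal permanents vanish.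

For the second assertion, Lemma~\ref{lem:hall} holds over every field and reduces the claim to $m\times(2m-1)$ matrices satisfying \eqref{eq:H}. There are finitely many patterns of nonzero positions for such matrices. Fix one, put independent indeterminates $t_1,\dots,t_N$ in its positions and $0$ elsewhere, and let $P_T\in\mathbb Z[t]$ be the resulting maximal permanents. By Theorem~\ref{thm:main} over $\overline{\mathbb Q}$, the polynomials $P_T$ and $1-y\,t_1\cdots t_N$ have no common zero over $\overline{\mathbb Q}$. By Hilbert's Nullstellensatz they generate the unit ideal of $\mathbb Q[t,y]$. Clearing denominators, the ideal that they generate in $\mathbb Z[t,y]$ contains a positive integer $M$. If a matrix over a field $F$ has this pattern and all its maximal permanents vanish, then substituting its entries for $t$ and the inverse of their product for $y$ gives $M=0$ in $F$. So the claim holds in every characteristic $p$ that divides none of the finitely many integers $M$.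
\end{proof}

\subsection{Essential covers of the cube}

A family of hyperplanes $\langle a_j,x\rangle=t_j$, $j\in[m]$, in $\mathbb R^n$ is an \emph{essential cover} of the cube $\{0,1\}^n$ if every vertex lies on some hyperplane, no proper subfamily has this property, and every variable $x_i$ has a nonzero coefficient in some $a_j$. The last two conditions exclude the cover by $x_1=0$ and $x_1=1$ when $n\ge2$, with or without redundant hyperplanes.

\begin{corollary}\label{cor:cover}
An essential cover of $\{0,1\}^n$ by $m$ hyperplanes satisfies $n\le2m-2$. The minimum size of an essential cover of $\{0,1\}^n$ is exactly $\lceil n/2\rceil+1$ for every $n\ge1$.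
\end{corollary}

Permanents enter through the following case of Alon's Combinatorial Nullstellensatz. Let $f$ be a real polynomial in variables $(x_i)_{i\in T}$ of degree at most $|T|$ in which $\prod_{i\in T}x_i$ has a nonzero coefficient; then $f$ is nonzero at some point of $\{0,1\}^T$. Indeed, every other monomial of degree at most $|T|$ omits some variable and so contributes $0$ to $\sum_{x\in\{0,1\}^T}(-1)^{|T|-\sum_i x_i}f(x)$; hence this sum equals the coefficient of $\prod_{i\in T}x_i$.

\begin{proof}[Proof of Corollary~\ref{cor:cover}]
\emph{Lower bound.} Let $B$ have rows $a_1,\dots,a_m$. Every variable occurs, so $|N([m])|=n$. Suppose that $n\ge2m-1$. The matrix $B$ need not satisfy \eqref{eq:H} for proper subsets, so we remove a worst set of rows together with the columns it meets. Put $\delta(J)=2|J|-|N(J)|$, and choose a proper subset $J\subsetneq[m]$, possibly empty, that maximizes $\delta$ among proper subsets. Then $\delta(J)\ge\delta(\emptyset)=0$. Let $J^c=[m]\setminus J$, let $J'\subseteq J^c$ be nonempty, and note that $|N(J')\setminus N(J)|=|N(J\cup J')|-|N(J)|$. If $J\cup J'\neq[m]$, then $\delta(J\cup J')\le\delta(J)$,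 which rearranges to $|N(J')\setminus N(J)|\ge2|J'|$. If $J\cup J'=[m]$, then
\[
|N(J')\setminus N(J)|=n-2|J|+\delta(J)\ge2m-1-2|J|=2|J'|-1 .
\]
So the submatrix on the rows $J^c$ and the columns outside $N(J)$ satisfies \eqref{eq:H}. By Theorem~\ref{thm:main} there is $T\subseteq[n]\setminus N(J)$ with $|T|=|J^c|$ such that the submatrix on rows $J^c$ and columns $T$ has nonzero permanent.

Since $J$ is proper, some vertex $y$ lies on none of the hyperplanes indexed by $J$. Fix $x_i=y_i$ for $i\notin T$ and consider $f=\prod_{j\in J^c}(\langle a_j,x\rangle-t_j)$ as a polynomial in $(x_i)_{i\in T}$. It is a product of $|T|$ factors of degree at most one, and its coefficient at $\prod_{i\in T}x_i$ is the permanent just found. So $f$ is nonzero at some point of $\{0,1\}^T$, which gives a vertex $x$ that agrees with $y$ outside $T$ and avoids the hyperplanes indexed by $J^c$. For $j\in J$ the vector $a_j$ vanishes on $T$, so $\langle a_j,x\rangle=\langle a_j,y\rangle\ne t_j$. Thus $x$ is not covered, a contradiction. Hence $n\le2m-2$, that is, $m\ge\lceil n/2\rceil+1$.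

\emph{Construction.} Let $q=\lfloor n/2\rfloor$, and take the $q$ \emph{pair hyperplanes} $x_{2i-1}+x_{2i}=1$ for $i\in[q]$. For $n=2q$ add the hyperplane $\sum_{i\le q}(x_{2i-1}-x_{2i})=0$. For $n=2q+1$ add the two hyperplanes $x_n=1$ and $\sum_{i\le q}(x_{2i-1}-x_{2i})+x_n=0$. This gives $q+1$ and $q+2$ hyperplanes, respectively, which is $\lceil n/2\rceil+1$ in both cases, and every variable occurs. A vertex that avoids all hyperplanes except possibly the last has $x_{2i-1}=x_{2i}$ for all $i\le q$, and $x_n=0$ if $n$ is odd, so it lies on the last hyperplane. It remains to find, for each hyperplane, a vertex that lies on no other one. For the last hyperplane take $0$, at which all the other left sides equal $0\ne1$. For the $i$-th pair hyperplane take the vertex whose only nonzero coordinate is $x_{2i-1}=1$, and for $x_n=1$ take $(0,\dots,0,1)$. At each of these vertices the left side of the last equation is $1\neq0$, and the left sides of the remaining equations are $0\neq1$.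
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABM}
Igor Araujo, J\'ozsef Balogh and Let\'icia Mattos,
\emph{New Lower Bounds For Essential Covers Of The Cube},
arXiv:2209.00140 (2022).

\bibitem{Deligne}
Deligne,
\emph{Th\'eorie de Hodge II}.

\end{thebibliography}
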